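\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{The second-order term in the Ramsey--Tur\'an problem for $(K_3,K_6)$: a counterexample}

\begin{abstract}
Let $\varrho(K_3,K_6,\delta)$ be the limit, as $n\to\infty$, of $n^{-2}$ times the maximum number of edges of an $n$-vertex graph that has independence number at most $\delta n$ and an edge coloring in red and blue with no red $K_3$ and no blue $K_6$. Kim, Kim and Liu conjectured that $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+2\delta^2$ for all sufficiently small $\delta>0$. We disprove this: for $0<\delta\le\frac1{120}$ we show that $\varrho(K_3,K_6,\delta)\ge\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2-60\delta^3$, which is larger than the conjectured value whenever $\delta<\frac1{4800}$. We also show that the coefficient $\frac{161}{80}$ is best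 possible among graphs with the same pentagonal structure as our examples.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A graph is \emph{$(K_3,K_6)$-free} if its edges can be colored red and blue so that there is no red $K_3$ and no blue $K_6$. Let $\mathrm{RT}(n,K_3,K_6,f)$ be the maximum number of edges of an $n$-vertex $(K_3,K_6)$-free graph with independence number at most $f$, and for $\delta>0$ let
\[
\varrho(K_3,K_6,\delta)=\lim_{n\to\infty}\frac{\mathrm{RT}(n,K_3,K_6,\delta n)}{n^2}.
\]
Kim, Kim and Liu \cite{KKL} conjectured that, for all sufficiently small $\delta>0$,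
\begin{equation}\label{eq:conj}
\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+2\delta^2 .
\end{equation}
We show that this is false.

The first two terms have a simple source. Put $\Delta=\delta n$ and split the vertices into six classes $B_0,\dots,B_4,R$ of size $n/6$, with all pairs between different classes joined; this is $\frac5{12}n^2$ edges. Index the $B_i$ by $\mathbb Z_5$. Color the pairs $B_iB_{i+1}$ blue, the pairs $B_iB_{i+2}$ red, and all pairs $B_iR$ blue. Inside each class put a triangle-free graph with independence number at most $\Delta$, blue in the $B_i$ and red in $R$. No red edge leaves $R$, and red edges among the $B_i$ project to the $5$-cycle $\{i,i+2\}$, so there is no red triangle. A blue clique meets at most two of the $B_i$, each in at most two vertices, and $R$ in at most one vertex, so it has at most five vertices. In a triangle-free graph neighborhoods are independent, so the degrees inside the classes are at most $\Delta$; if they are all close to $\Delta$, the classes contribute about $\frac12\Delta n=\frac\delta2n^2$ edges.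

This coloring leaves no room for a blue edge in $R$. A vertex of $R$, an edge in $B_i$ and an edge in $B_{i+1}$ already form a blue clique with five vertices, the largest size allowed, and a blue edge $uv$ in $R$ would extend in the same way to a blue $K_6$. For $uv$ to be blue, some of the pairs between $\{u,v\}$ and the classes $B_i$ must therefore be recolored red. The second-order term measures what can be gained by such a recoloring. We shall see (Lemma~\ref{lem:forced}) that the vertices of $R$ that are red to a given $B_i$ form an independent set, so there are at most $\Delta$ of them, and that both ends of a blue edge in $R$ must be red to at least one $B_i$. Hence only $O(\Delta)$ vertices of $R$ can lie on blue edges in $R$, and the gain will turn out to be of order $\Delta^2=\delta^2n^2$. The last term in \eqref{eq:conj} corresponds to a gain of $2\Delta^2$. The simplest recoloring achieves this up to lower-order terms (Section~\ref{sec:pairs}), but it is not the best one.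

\subsection{Results}

\begin{theorem}\label{thm:lower}
For all $0<\delta\le\frac1{120}$,
\[
\liminf_{n\to\infty}\frac{\mathrm{RT}(n,K_3,K_6,\delta n)}{n^2}\ \ge\ \frac5{12}+\frac\delta2+\frac{161}{80}\,\delta^2-60\,\delta^3 .
\]
\end{theorem}

\begin{corollary}
The equality \eqref{eq:conj} fails for every $0<\delta<\frac1{4800}$: there, $\varrho(K_3,K_6,\delta)>\frac5{12}+\frac\delta2+2\delta^2$.
\end{corollary}

\begin{proof}
Since $\frac{161}{80}=2+\frac1{80}$, the bound of Theorem~\ref{thm:lower} exceeds $\frac5{12}+\frac\delta2+2\delta^2$ as soon as $60\delta^3<\frac1{80}\delta^2$. The theorem bounds the lower limit, and hence the limit $\varrho(K_3,K_6,\delta)$.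
\end{proof}

Our graphs keep the six classes and the pentagonal coloring described above.

\begin{definition}\label{def:pent}
Let $G$ be an $n$-vertex graph with $\alpha(G)\le\Delta:=\delta n$ and with a red--blue edge coloring that has no red $K_3$ and no blue $K_6$. We call $G$ \emph{pentagonal} if $V(G)=B_0\sqcup\dots\sqcup B_4\sqcup R$, where
\begin{itemize}
\item all pairs of vertices in different parts are edges; $B_iB_{i+1}$ is blue and $B_iB_{i+2}$ is red for all $i\in\mathbb Z_5$;
\item each $v\in R$ is joined to each $B_i$ in a single color, which may depend on $v$ and $i$;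
\item $|B_i|>\Delta$ for all $i$, and $|R|>2\Delta$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:upper}
Every $n$-vertex pentagonal graph $G$ satisfies $e(G)\le\bigl(\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2\bigr)n^2$.
\end{theorem}

The graphs that prove Theorem~\ref{thm:lower} are pentagonal. So, for $0<\delta\le\frac1{120}$ and $n$ large in terms of $\delta$, the maximum number of edges of an $n$-vertex pentagonal graph is $\bigl(\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2+O(\delta^3)\bigr)n^2$. We do not prove a matching upper bound for arbitrary $(K_3,K_6)$-free graphs.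

The reason for the extra $\frac1{80}$ can be stated in advance. The vertices of $R$ that are not entirely blue to $\bigcup B_i$ come in two kinds, red to two of the $B_i$ or to one. Let a parameter $\theta\ge0$ measure the share of the second kind, with $\theta=0$ meaning that it is absent. In our graphs, up to lower-order terms, $2e(R)-\Delta|R|=(4+\theta-10\theta^2)\Delta^2$: a linear gain against a quadratic loss. At $\theta=0$ this yields the coefficient $2$; the maximum, at $\theta=\frac1{20}$, yields $\frac12\bigl(4+\frac1{40}\bigr)=\frac{161}{80}$.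

Section~\ref{sec:types} determines which blue edges $R$ may contain. Section~\ref{sec:tight} supplies triangle-free graphs whose degree equals their independence number, and Section~\ref{sec:construction} turns them into colored graphs depending on three weights. Sections~\ref{sec:pairs} and~\ref{sec:singles} treat the two choices of weights just described and prove Theorem~\ref{thm:lower}. Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}.

\section{Types, and what the coloring forces}\label{sec:types}

Let $C$ be the pentagon with vertex set $\mathbb Z_5$ and edges $\{i,i+1\}$. A \emph{type} is a subset of $\mathbb Z_5$ that does not contain two elements of the form $i,i+2$. Thus the types are the empty set, the vertices of $C$ and the edges of $C$: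
\[
\emptyset,\qquad D_k=\{k\},\qquad P_k=\{k+2,k+3\}\qquad(k\in\mathbb Z_5);
\]
$P_k$ is the edge of $C$ opposite to $k$. In a pentagonal graph the type of $v\in R$ will be the set of $i$ for which $v$ is red to $B_i$. Two types $S,S'$ are \emph{compatible} if $S\cup S'$ meets every edge of $C$. We shall see that a blue edge in $R$ can join only vertices of compatible types.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \k in {0,1,2,3,4}{
 \node (B\k) at ({90-72*\k}:1.9) {$B_{\k}$};}
\draw[thick] (B0)--(B1)--(B2)--(B3)--(B4)--(B0);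
\draw[dashed] (B0)--(B2)--(B4)--(B1)--(B3)--(B0);
\begin{scope}[xshift=7cm]
\foreach \j/\k in {0/0,1/2,2/4,3/1,4/3}{
 \node (P\j) at ({90-72*\j}:1.25) {$P_{\k}$};
 \node (D\j) at ({90-72*\j}:2.4) {$D_{\k}$};
 \draw[thick] (P\j)--(D\j);}
\draw[thick] (P0)--(P1)--(P2)--(P3)--(P4)--(P0);
\end{scope}
\end{tikzpicture}
\caption{Left: the coloring between the classes $B_i$, blue pairs solid and red pairs dashed. Right: the compatible pairs among the types $P_k=\{k+2,k+3\}$ and $D_k=\{k\}$; only these pairs of types may be joined by blue edges inside $R$.}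
\label{fig:types}
\end{figure}

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] The compatible pairs of types are exactly the pairs $\{P_k,S\}$ with $k\in S$, that is, the five pairs $\{P_k,P_{k+2}\}$ and the five pairs $\{P_k,D_k\}$.
\item[(b)] Compatible types are disjoint. The graph of compatible pairs is the $5$-cycle on $P_0,\dots,P_4$ with edges $P_kP_{k+2}$, together with a pendant vertex $D_k$ at each $P_k$ and the isolated vertex $\emptyset$. It is triangle-free.
\item[(c)] The pairs of distinct nonempty types that are disjoint but not compatible are the ten pairs $\{D_i,D_j\}$ with $i\ne j$ and the ten pairs $\{P_k,D_{k\pm1}\}$.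
\end{enumerate}
\end{lemma}

\begin{proof}
The types containing $k$ are $D_k$, $P_{k-2}=\{k,k+1\}$ and $P_{k+2}=\{k-1,k\}$.

(a) Each vertex of $C$ lies on two of its five edges, so a set meeting every edge has at least three elements. Types have at most two elements, so of two compatible types one is a pair $P_k$. It meets all edges of $C$ except $\{k-1,k\}$ and $\{k,k+1\}$. The other type $S$ must meet these two edges, and it cannot contain both $k-1$ and $k+1$, which differ by $2$; so $k\in S$. Conversely, if $k\in S$, then $P_k\cup S$ meets every edge. The list of types containing $k$ gives the rest of (a).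

(b) None of $D_k,P_{k-2},P_{k+2}$ contains $k+2$ or $k+3$, so compatible types are disjoint. The description of the graph restates (a), and a $5$-cycle with pendant vertices has no triangle.

(c) Two distinct singletons are disjoint and not compatible. The singletons disjoint from $P_k$ are $D_{k-1},D_k,D_{k+1}$, and $D_k$ is compatible with $P_k$ while the other two are not. Finally, $P_k$ meets $P_{k\pm1}$ and is compatible with $P_{k\pm2}$.
\end{proof}

Now let $G$ be pentagonal, and for $v\in R$ put $S(v)=\{i:\ v\text{ is red to }B_i\}$.

\begin{lemma}\label{lem:forced}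
Let $G$ be pentagonal.
\begin{enumerate}
\item[(i)] Each $B_i$ contains an edge, and all edges inside $B_i$ are blue.
\item[(ii)] $S(v)$ is a type for every $v\in R$.
\item[(iii)] If $uv$ is a red edge in $R$, then $S(u)\cap S(v)=\emptyset$.
\item[(iv)] If $uv$ is a blue edge in $R$, then $S(u)$ and $S(v)$ are compatible, hence disjoint and nonempty.
\item[(v)] For each $k$ the set $R_k=\{v\in R: k\in S(v)\}$ is independent, so $|R_k|\le\Delta$.
\item[(vi)] $G[B_i]$ is triangle-free, and $e(B_i)\le\frac12\Delta|B_i|$.
\end{enumerate}
\end{lemma}

\begin{proof}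
(i) $B_i$ contains an edge because $|B_i|>\Delta\ge\alpha(G)$. A red edge in $B_i$ would form a red triangle with any vertex of $B_{i+2}$.

(ii) If $i,i+2\in S(v)$, then $v$ and any vertices of $B_i$ and $B_{i+2}$ form a red triangle.

(iii) If $k\in S(u)\cap S(v)$, then $u,v$ and any vertex of $B_k$ form a red triangle.

(iv) If $S(u)\cup S(v)$ misses $\{i,i+1\}$, then $u$, $v$, a blue edge in $B_i$ and a blue edge in $B_{i+1}$ form a blue $K_6$. So $S(u)$ and $S(v)$ are compatible; they are disjoint and nonempty by Lemma~\ref{lem:types}(b).

(v) An edge of either color in $R_k$ contradicts (iii) or (iv).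

(vi) Since $|R|>2\Delta\ge|R_i\cup R_{i+1}|$, some $v\in R$ is blue to both $B_i$ and $B_{i+1}$. A triangle in $B_i$ would be blue and, with $v$ and an edge of $B_{i+1}$, would form a blue $K_6$. So $G[B_i]$ is triangle-free. Its neighborhoods are then independent and its degrees are at most $\Delta$.
\end{proof}

The construction reads this lemma as a recipe: we put into $R$ \emph{all} blue edges between compatible types, and red edges between the remaining disjoint types along a triangle-free graph.

\section{Triangle-free graphs with degree equal to the independence number}\label{sec:tight}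

In a triangle-free graph every neighborhood is independent, so no degree exceeds the independence number. We need regular graphs that attain this bound. Let $\mathcal S$ be the class of finite triangle-free $d$-regular graphs $F$, $d\ge1$, with $\alpha(F)=d$. Write $m=|V(F)|$ and $c=c(F)=m/d$, the \emph{ratio} of $F$. The two ends of an edge have disjoint neighborhoods, so $c\ge2$. For a set $X$ of vertices, $N(X)$ is the set of vertices with a neighbor in $X$.

Independent sets in these graphs expand well.

\begin{lemma}\label{lem:expand}
If $F\in\mathcal S$ and $X\subseteq V(F)$ is independent, then $|N(X)|\ge(c-1)|X|$.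
\end{lemma}

\begin{proof}
Let $v\in V(F)$. The set $X\cup(N(v)\setminus N(X))$ is independent, so it has at most $d=|N(v)|$ elements. Hence $|X|\le|N(v)\cap(X\cup N(X))|$. Summing over all $v$, and using that each vertex lies in $d$ of the sets $N(v)$ and that $X\cap N(X)=\emptyset$, we get $m|X|\le d(|X|+|N(X)|)$.
\end{proof}

We also need the ratios of graphs in $\mathcal S$ to be sufficiently dense in $[2,\infty)$. The next operation increases the ratio by a small amount.

\begin{lemma}\label{lem:step}
If $F\in\mathcal S$ has ratio $c$, then there is $F'\in\mathcal S$ with ratio $c+1/c$.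
\end{lemma}

\begin{proof}
For each $x\in V(F)$ take a set $U_x$ of $m-d$ vertices and a set $W_x$ of $d$ vertices, and take one further set $Q$ of $d^2$ vertices. For each ordered pair $(x,y)$ with $xy\in E(F)$ join $U_x$ completely to $U_y$ and to $W_y$. Join every $W_x$ completely to $Q$. There are no other edges. (For $F=K_2$ all these sets are single vertices and $F'$ is the $5$-cycle, of ratio $\frac52$.)

\emph{Triangles.} A triangle avoiding $Q$ would project to a triangle of $F$. A vertex of $Q$ has all its neighbors in $\bigcup_xW_x$, which is independent.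

\emph{Degrees.} A vertex of $U_x$ has degree $d(m-d)+d\cdot d=md$, a vertex of $W_x$ has degree $d(m-d)+d^2=md$, and a vertex of $Q$ has degree $md$. So $F'$ is $md$-regular and, being triangle-free, has $\alpha(F')\ge md$.

\emph{Independent sets.} Let $Y$ be independent in $F'$ and let $X=\{x:Y\cap U_x\ne\emptyset\}$, which is independent in $F$. If $Y$ meets $Q$, then $Y$ avoids all $W_x$, so $|Y|\le d^2+(m-d)|X|\le d^2+(m-d)d=md$. Otherwise $Y$ avoids $Q$, and it avoids $W_x$ for all $x\in N(X)$. By Lemma~\ref{lem:expand} and $d(c-1)=m-d$,
\[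
|Y|\le(m-d)|X|+d\bigl(m-|N(X)|\bigr)\le(m-d)|X|+dm-(m-d)|X|=md .
\]

\emph{Ratio.} $|V(F')|=m(m-d)+md+d^2=m^2+d^2$, and $(m^2+d^2)/(md)=c+1/c$.
\end{proof}

\begin{lemma}\label{lem:dense}
For every real $r\ge2$ there is $F\in\mathcal S$ with $r<c(F)<r+\frac2r$.
\end{lemma}

\begin{proof}
Start with $K_2\in\mathcal S$, of ratio $c_0=2$, and iterate Lemma~\ref{lem:step}, so that $c_{j+1}=c_j+1/c_j$. The sequence increases, and it is unbounded because a finite limit $\ell$ would satisfy $\ell=\ell+1/\ell$. Choose $j$ with $c_j\le r<c_{j+1}$. Since $1/c_j\le\frac12$, we have $c_j=c_{j+1}-1/c_j>r-\frac12$. Hence $c_{j+1}-r\le1/c_j<1/(r-\frac12)\le\frac2r$.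
\end{proof}

\section{The construction with free weights}\label{sec:construction}

By a \emph{blow-up} of a graph we mean the result of replacing its vertices by independent sets and its edges by complete bipartite graphs of the same color.

Let $F\in\mathcal S$ have vertex set $V$ and parameters $m,d,c$, and let $k_\emptyset,k_P,k_D\ge0$ be integers, the \emph{weights}. Put $k_{P_k}=k_P$ and $k_{D_k}=k_D$ for all $k$. For each $x\in V$ and each type $S$ take a set $R(x,S)$ of $k_S$ vertices, a \emph{cell}; these vertices have type $S$, and $R$ is the union of all cells. The edges inside $R$ are the following.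
\begin{itemize}
\item If $S,S'$ are compatible, join $R(x,S)$ and $R(y,S')$ completely in \textbf{blue} for all $x,y\in V$, including $x=y$.
\item If $S\cap S'=\emptyset$ and $S,S'$ are not compatible, join $R(x,S)$ and $R(y,S')$ completely in \textbf{red} whenever $xy\in E(F)$. This includes the cases where one or both of $S,S'$ are empty.
\end{itemize}
There are no other edges in $R$; in particular, none joins two vertices of the same nonempty type. Next take triangle-free graphs on vertex sets $B_i$, $i\in\mathbb Z_5$, with all edges blue. Join all pairs between different parts, with $B_iB_{i+1}$ blue and $B_iB_{i+2}$ red; a vertex of type $S$ is red to $B_i$ for $i\in S$ and blue to $B_i$ for $i\notin S$. Call the resulting graph $G$.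

The blue edges in $R$ need no help from $F$, since the compatibility graph is itself triangle-free. The red edges do.

\begin{lemma}\label{lem:free}
For all weights, $G$ contains no red $K_3$ and no blue $K_6$.
\end{lemma}

\begin{proof}
\emph{Red triangles.} There are no red edges inside a $B_i$, and the graph with edges $\{i,i+2\}$ is a $5$-cycle, so there is no red triangle in $\bigcup B_i$. Suppose a vertex of $R$ of type $S$ has red neighbors $b\in B_i$ and $b'\in B_j$. Then $i,j\in S$, so $j\in\{i,i\pm1\}$ and $bb'$ is not red. The ends of a red edge in $R$ have disjoint types, so they have no common red neighbor in $\bigcup B_i$. Finally, red edges in $R$ project to edges of the triangle-free graph $F$.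

\emph{Blue cliques.} A blue clique meets at most two of the $B_i$, with consecutive indices if there are two, each in at most two vertices. By Lemma~\ref{lem:types}(b) it has at most two vertices in $R$. If it had six vertices, it would contain two vertices of $R$ of compatible types $S,S'$, both blue to $B_i$ and $B_{i+1}$ for some $i$. Then $S\cup S'$ misses $\{i,i+1\}$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:count}
We have $|R|=m(k_\emptyset+5k_P+5k_D)$, and the numbers of red and blue edges in $R$ are
\[
e_{\mathrm{red}}(R)=md\Bigl(\tfrac12k_\emptyset^2+5k_\emptyset(k_P+k_D)+10k_D^2+10k_Pk_D\Bigr),\qquad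
e_{\mathrm{blue}}(R)=5m^2\bigl(k_P^2+k_Pk_D\bigr).
\]
\end{lemma}

\begin{proof}
Two vertices of type $\emptyset$ are joined along the $\frac12md$ edges of $F$. For a pair of distinct types that are joined in red, each of the $md$ ordered pairs $(x,y)$ with $xy\in E(F)$ contributes $k_Sk_{S'}$ edges. These pairs are $\{\emptyset,S\}$ with $S\ne\emptyset$, and those in Lemma~\ref{lem:types}(c). A compatible pair contributes $m^2k_Sk_{S'}$ blue edges, and Lemma~\ref{lem:types}(a) lists these pairs.
\end{proof}

The weights matter for the independence number of $R$. For an independent set $A\subseteq R$ and a type $S$, let $A_S\subseteq V$ be the set of those $x$ for which $A$ meets $R(x,S)$. Put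
\[
h=|A_\emptyset|,\qquad U=V\setminus N(A_\emptyset),\qquad w=m-(c-1)h .
\]
Call sets $X,Y\subseteq V$ \emph{crossing} if $F$ has no edge $xy$ with $x\in X$, $y\in Y$.

\begin{lemma}\label{lem:indep}
Let $A\subseteq R$ be independent.
\begin{enumerate}
\item[(a)] $A_\emptyset$ is independent in $F$. For every $S\ne\emptyset$ we have $A_S\subseteq U$, and $|A_S|\le|U|\le w$.
\item[(b)] If $S,S'$ are compatible, then $A_S$ or $A_{S'}$ is empty. In particular, at most two of the sets $A_{P_k}$ are nonempty, and if there are two, their indices are consecutive.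
\item[(c)] If $S,S'$ are distinct, nonempty, disjoint and not compatible, then $A_S$ and $A_{S'}$ are crossing.
\item[(d)] $|A|\le k_\emptyset h+k_P\sum_k|A_{P_k}|+k_D\sum_k|A_{D_k}|$.
\end{enumerate}
\end{lemma}

\begin{proof}
The empty type is joined in red, along $F$, to every type including itself. This gives the independence of $A_\emptyset$ and the inclusion $A_S\subseteq U$; then $|U|=m-|N(A_\emptyset)|\le w$ by Lemma~\ref{lem:expand}. The first claim of (b), and (c), are immediate from the definition of the edges. For the second claim of (b), note that an independent set of the $5$-cycle with edges $P_kP_{k+2}$ has at most two elements, and two non-adjacent vertices have the form $P_k,P_{k+1}$. Part (d) holds because each cell met by $A$ contributes at most its size.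
\end{proof}

\section{Warm-up with pairs only: the coefficient 2}\label{sec:pairs}

This section is not used in the proofs; it shows in the simplest case how the construction works and where the gain comes from. In a pentagonal graph the vertices whose type contains a given $k$ form an independent set (Lemma~\ref{lem:forced}(v)), so there are at most $\Delta$ of them. Each $k$ lies in exactly two pairs, so the simplest way to reach $\Delta$ for every $k$ is to use no singletons and to give each pair type $\frac12\Delta$ vertices. The red edges to the empty type hold the independence number down.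

\begin{proposition}\label{prop:pairs}
Let $t\ge1$ be an integer, and choose the weights
\[
k_\emptyset=2(m-d)t,\qquad k_P=dt,\qquad k_D=0,\qquad\text{and put }\ \Delta=2mdt .
\]
Then $\alpha(G[R])\le\Delta$, $|R|=\Delta\bigl(c+\frac32\bigr)$ and $e(R)=\frac12\Delta|R|+\bigl(2-\frac2c\bigr)\Delta^2$.
\end{proposition}

\begin{proof}
Let $A\subseteq R$ be independent. At most two pair types occur in $A$, each in at most $w$ cells. By Lemma~\ref{lem:indep} and $d(c-1)=m-d$,
\[
|A|\le2(m-d)t\,h+2dt\bigl(m-(c-1)h\bigr)=2mdt=\Delta .
\]
Lemma~\ref{lem:count} gives $|R|=mt(2m+3d)=\Delta(c+\frac32)$ and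
\[
e(R)=\tfrac12md\,t^2(2m-2d)(2m+8d)+5m^2d^2t^2=(2m^3d+11m^2d^2-8md^3)t^2 .
\]
Since $\frac12\Delta|R|=(2m^3d+3m^2d^2)t^2$ and $\Delta^2=4m^2d^2t^2$, the difference is $8m^2d^2t^2-8md^3t^2=(2-\frac2c)\Delta^2$.
\end{proof}

As $c$ grows, the second-order gain tends to $2\Delta^2$, in accordance with the last term of \eqref{eq:conj}. It has two sources. The blue edges number $5(\frac12\Delta)^2=\frac54\Delta^2$. In addition, a vertex of the empty type has red degree $d(k_\emptyset+5k_P)=\Delta+3d^2t$, which is \emph{larger} than $\Delta$: its red neighborhood contains no red edges, but it does contain blue ones, so it need not be independent. There are $mk_\emptyset$ such vertices, and half the sum of these excesses is $\frac12\cdot3d^2t\cdot2m(m-d)t$, which is $\frac34\Delta^2$ up to a term $O(\Delta^2/c)$. The vertices of pair type have red degree $dk_\emptyset=\Delta-2d^2t$; there are only $5mdt$ of them, so this deficit costs only $O(\Delta^2/c)$.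

\section{Adding singletons: proof of Theorem~\ref{thm:lower}}\label{sec:singles}

\subsection{The choice of weights}\label{sub:weights}

Keep $\Delta$ vertices whose type contains $k$, for each $k$, but now let some of them be singletons: choose integers $a>0$ and $b\ge0$, put $L=2a+b$ and
\[
\Delta=Lmdt,\qquad k_P=adt,\qquad k_D=bdt,\qquad k_\emptyset=\bigl(Lm-(L+2b)d\bigr)t .
\]
For $b=0$ this is the previous choice, up to scaling; the summand $2b$ in $k_\emptyset$ will be needed for the independence number. With $\theta=b/(2L)$, each pair type has $(\frac12-\theta)\Delta$ vertices and each singleton type $2\theta\Delta$. The following rough count, used only to select the weights, looks at the two sources again, for large $c$ and with implied constants depending on $a,b$.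
\begin{itemize}
\item \emph{Blue edges.} By Lemma~\ref{lem:count},
$2e_{\mathrm{blue}}(R)=10(\tfrac12-\theta)(\tfrac12+\theta)\Delta^2=(\tfrac52-10\theta^2)\Delta^2$.
So there is no loss to first order in $\theta$.
\item \emph{Excess red degree.} A vertex of the empty type has red degree $d(k_\emptyset+5k_P+5k_D)=\Delta+(3a+2b)d^2t$. There are $mk_\emptyset=Lm^2t\,(1+O(\frac1c))$ of them, so the total excess is $\bigl(\frac{3a+2b}L+O(\frac1c)\bigr)\Delta^2=\bigl(\frac32+\theta+O(\frac1c)\bigr)\Delta^2$. This \emph{increases} with $\theta$.
\item The other $O(mdt)$ vertices have red degree $dk_\emptyset+O(d^2t)=\Delta+O(d^2t)$ and change the sum only by $O(md^3t^2)=O(\Delta^2/c)$.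
\end{itemize}
Altogether $2e(R)=\Delta|R|+(4+\theta-10\theta^2+O(\frac1c))\Delta^2$. The maximum of $4+\theta-10\theta^2$ is at $\theta=\frac1{20}$, that is, $a:b=9:2$. From now on we therefore fix
\begin{equation}\label{eq:weights}
k_\emptyset=(20m-24d)t,\qquad k_P=9dt,\qquad k_D=2dt,\qquad\Delta=20mdt,
\end{equation}
with an integer $t\ge1$. Note that $k_\emptyset=dt(20c-24)>0$.

\subsection{The independence number of $R$}

The new difficulty is this. An independent set may meet cells of the types $P_{k-2}=\{k,k+1\}$ and $P_{k+2}=\{k-1,k\}$, and also of the types $D_{k-1},D_k,D_{k+1}$, since none of these five is compatible with another. If all five could occur over all of $U$, the weight over a vertex of $U$ would be $(9+9+2+2+2)dt=24dt$, more than the available $20dt$. The red edges between $P_{k-2}$ and $D_{k-1}$ and between $P_{k+2}$ and $D_{k+1}$ prevent this: the corresponding sets are crossing, and two crossing sets cannot both be large.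

\begin{lemma}\label{lem:crossing}
With the notation of Lemma~\ref{lem:indep}, let $X,Y\subseteq U$ be crossing. Then
\[
|X|+|Y|\le w+h\qquad\text{and}\qquad 9|X|+2|Y|\le9w+2h .
\]
\end{lemma}

\begin{proof}
Let $Y'=Y\setminus A_\emptyset$, let $Y_1$ be the set of vertices of $Y'$ without a neighbor in $Y'$, and let $Y_2=Y'\setminus Y_1$. There are no edges between $A_\emptyset$ and $Y\subseteq U$, so $A_\emptyset\cup Y_1$ is independent; the union is disjoint, and Lemma~\ref{lem:expand} bounds its neighborhood from below. The vertices of $Y_2$ supply further elements of $N(Y')$: each has a neighbor in $Y'$, so $Y_2\subseteq N(Y')$. Moreover, $Y_2\cap N(A_\emptyset)=\emptyset$ because $Y_2\subseteq U$, and $Y_2\cap N(Y_1)=\emptyset$ by the definition of $Y_1$. Using $c-1\ge1$,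
\[
|N(A_\emptyset\cup Y)|\ge|N(A_\emptyset\cup Y_1)|+|Y_2|\ge(c-1)(h+|Y_1|)+|Y_2|\ge(c-1)h+|Y'| .
\]
The set $X$ is disjoint from $N(A_\emptyset)$ because $X\subseteq U$, and from $N(Y)$ because $X,Y$ are crossing. So $|X|\le m-(c-1)h-|Y'|=w-|Y'|$, while $|Y|\le|Y'|+h$. This proves the first inequality. The second follows from $9|X|+2|Y|=7|X|+2(|X|+|Y|)$ and $|X|\le|U|\le w$.
\end{proof}

\begin{remark}
The summand $h$ cannot be dropped: if $|A_\emptyset|=d$, then $|N(A_\emptyset)|\ge m-d$, so $U=A_\emptyset$ and $w=d$, and $X=Y=A_\emptyset$ are crossing with $|X|+|Y|=2d=w+h$. This term is paid for by taking $24$ rather than $20$ in $k_\emptyset$.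
\end{remark}

\begin{proposition}\label{prop:alpha}
With the weights \eqref{eq:weights}, $\alpha(G[R])\le\Delta$.
\end{proposition}

\begin{proof}
Let $A\subseteq R$ be independent and let $\Sigma=9\sum_k|A_{P_k}|+2\sum_k|A_{D_k}|$. We claim that $\Sigma\le20w+4h$. By Lemma~\ref{lem:indep}(b) at most two pair types occur, with consecutive indices if there are two. Recall also that $w\ge|U|\ge0$. All crossing pairs below come from Lemma~\ref{lem:types}(c) and Lemma~\ref{lem:indep}(c).

\emph{Two pair types.} Write them as $P_{k-2}=\{k,k+1\}$ and $P_{k+2}=\{k-1,k\}$. By compatibility $A_{D_{k-2}}=A_{D_{k+2}}=\emptyset$. The sets $A_{P_{k-2}},A_{D_{k-1}}$ are crossing, and so are $A_{P_{k+2}},A_{D_{k+1}}$. Lemma~\ref{lem:crossing} for these two pairs and $|A_{D_k}|\le w$ give $\Sigma\le2(9w+2h)+2w=20w+4h$.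

\emph{One pair type, $P_j$.} Then $A_{D_j}=\emptyset$. The sets $A_{P_j},A_{D_{j+1}}$ are crossing, and so are $A_{D_{j+3}},A_{D_{j+4}}$. With $|A_{D_{j+2}}|\le w$ we get $\Sigma\le(9w+2h)+2(w+h)+2w=13w+4h$.

\emph{No pair type.} Then $\Sigma\le5\cdot2w=10w$.

This proves the claim. By Lemma~\ref{lem:indep}(d) and $w=m-(c-1)h$,
\[
|A|\le dt\bigl[(20c-24)h+\Sigma\bigr]\le dt\bigl[(20c-24)h+20m-20(c-1)h+4h\bigr]=20mdt=\Delta .\qedhere
\]
\end{proof}

\subsection{The number of edges in $R$}

\begin{proposition}\label{prop:edges}
With the weights \eqref{eq:weights}, $|R|=\Delta\bigl(c+\frac{31}{20}\bigr)$ and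
\[
e(R)=\tfrac12\Delta|R|+\Bigl(\tfrac{161}{80}-\tfrac{203}{100\,c}\Bigr)\Delta^2 .
\]
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:count}. First, $|R|=mt(20m-24d+55d)=mt(20m+31d)=\Delta(c+\frac{31}{20})$. The red edges with an end of type $\emptyset$ number
\[
\tfrac12md\,k_\emptyset(k_\emptyset+110dt)=\tfrac12md\,t^2(20m-24d)(20m+86d)=(200m^3d+620m^2d^2-1032md^3)t^2 .
\]
The other red edges number $md(10\cdot4+10\cdot18)d^2t^2=220md^3t^2$, and the blue edges number $5m^2(81+18)d^2t^2=495m^2d^2t^2$. Hence
\[
e(R)=(200m^3d+1115m^2d^2-812md^3)t^2 .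
\]
Since $\frac12\Delta|R|=(200m^3d+310m^2d^2)t^2$, the difference $e(R)-\frac12\Delta|R|$ is $805m^2d^2t^2-812md^3t^2$. Dividing by $\Delta^2=400m^2d^2t^2$ gives $\frac{805}{400}-\frac{812}{400c}=\frac{161}{80}-\frac{203}{100c}$.
\end{proof}

\subsection{Assembling the graph}

Let $F,F_1\in\mathcal S$ have parameters $m,d,c$ and $m_1,d_1,c_1$. Use $F$ for $R$, with the weights \eqref{eq:weights} and $t=d_1$, so that $\Delta=20mdd_1$. For each $i$ let $G[B_i]$ be the blow-up of $F_1$ in which every vertex is replaced by $20md$ vertices. It is triangle-free, regular of degree $20md\cdot d_1=\Delta$, and has independence number $20md\cdot d_1=\Delta$; moreover $|B_i|=20mdm_1=c_1\Delta$ and $e(B_i)=\frac12\Delta|B_i|$. By Lemma~\ref{lem:free}, $G$ has no red $K_3$ and no blue $K_6$. An independent set of $G$ lies in one part, so $\alpha(G)=\Delta$ by Proposition~\ref{prop:alpha}.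

Let $n_0=|V(G)|=\Delta(5c_1+c+\frac{31}{20})$, $\delta'=\Delta/n_0$ and $\varepsilon=|c+\frac{31}{20}-c_1|$. Write $|B_i|=(\frac16+\eta)n_0$ and $|R|=(\frac16-5\eta)n_0$; then $6|\eta|n_0=\bigl||R|-|B_i|\bigr|=\varepsilon\Delta$, so $6|\eta|=\varepsilon\delta'$. The number of edges between parts is
\[
\tfrac12n_0^2\Bigl(1-5(\tfrac16+\eta)^2-(\tfrac16-5\eta)^2\Bigr)=\tfrac12n_0^2\bigl(\tfrac56-30\eta^2\bigr)=\bigl(\tfrac5{12}-\tfrac5{12}\varepsilon^2\delta'^2\bigr)n_0^2 .
\]
The terms $\frac12\Delta|B_i|$ and $\frac12\Delta|R|$ add up to $\frac12\Delta n_0=\frac12\delta'n_0^2$. With Proposition~\ref{prop:edges},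
\begin{equation}\label{eq:total}
\frac{e(G)}{n_0^2}=\frac5{12}+\frac{\delta'}2+\Bigl(\frac{161}{80}-\frac{203}{100\,c}-\frac5{12}\varepsilon^2\Bigr)\delta'^2,\qquad\alpha(G)=\delta'n_0 .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:lower}}

Let $0<\delta\le\frac1{120}$. We want $\delta'$ slightly below $\delta$ and the parts nearly equal. Since $\delta'$ enters \eqref{eq:total} linearly, it must be within $O(\delta^3)$ of $\delta$; this is what the precision $\frac2r$ in Lemma~\ref{lem:dense} provides. Put
\[
r=\frac1{6\delta}\ge20,\qquad\rho=r-\tfrac{31}{20}\ge0.92\,r,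
\]
and choose $F_1,F\in\mathcal S$ with $r<c_1<r+\frac2r$ and $\rho<c<\rho+\frac2\rho$. We compare \eqref{eq:total} with the target term by term.
\begin{itemize}
\item We have $\frac1{\delta'}=5c_1+c+\frac{31}{20}$, so $\frac1\delta=6r<\frac1{\delta'}<6r+\frac{10}r+\frac2\rho\le6r+\frac{12.2}r$. Hence $\delta'<\delta$ and $\delta-\delta'=\delta\delta'\bigl(\frac1{\delta'}-\frac1\delta\bigr)<\delta^2\cdot\frac{12.2}r=73.2\,\delta^3$. So $\frac12(\delta-\delta')\le36.6\,\delta^3$, and
\[
\tfrac{161}{80}(\delta^2-\delta'^2)\le\tfrac{161}{80}\cdot2\delta\cdot73.2\,\delta^3\le295\,\delta^4\le2.5\,\delta^3 .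
\]
\item Since $c>0.92\,r$, we have $\frac{203}{100c}\delta'^2\le\frac{2.21}r\delta^2\le13.3\,\delta^3$.
\item Both $c_1$ and $c+\frac{31}{20}$ lie in $(r,r+\frac2\rho)$, so $\varepsilon<\frac2\rho\le\frac{2.18}r=13.08\,\delta$. Hence $\frac5{12}\varepsilon^2\delta'^2\le71.3\,\delta^4\le0.6\,\delta^3$.
\end{itemize}
The total loss is at most $(36.6+2.5+13.3+0.6)\delta^3=53\,\delta^3$, so
\[
\frac{e(G)}{n_0^2}\ge\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2-60\,\delta^3 .
\]

It remains to pass to all large $n$. Fix $G$, put $s=\lceil n/n_0\rceil$, replace each vertex of $G$ by $s$ vertices, and delete $sn_0-n<n_0$ vertices. Cliques of the blow-up project injectively to cliques of $G$ with the same colors, so the result is $(K_3,K_6)$-free. Its independence number is at most $s\,\alpha(G)=s\delta'n_0\le\delta'(n+n_0)$, which is at most $\delta n$ for large $n$ because $\delta'<\delta$. Each deleted vertex has degree less than $sn_0$, so at least $s^2e(G)-n_0\cdot sn_0\ge\frac{e(G)}{n_0^2}n^2-O(n)$ edges remain. This proves Theorem~\ref{thm:lower}.\qed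

\medskip
For large $n$ the graphs just obtained are pentagonal. The coloring between the parts is inherited. As $n\to\infty$ the part sizes are asymptotic to $c_1\delta'n$ and $(c+\frac{31}{20})\delta'n$; here $c_1$ and $c+\frac{31}{20}$ exceed $r\ge20$, and $\delta'\ge\delta-73.2\,\delta^3\ge0.99\,\delta$, so for large $n$ all parts have more than $2\delta n$ vertices.

\section{The upper bound for pentagonal graphs}\label{sec:upper}

Let $G$ be pentagonal, and let $S(v)$ and $R_k$ be as in Section~\ref{sec:types}. We use $P_k,D_k$ also for the sets of vertices of $R$ of these types, write $R_\emptyset$ for the set of those of type $\emptyset$, and put $p_k=|P_k|$, $q_k=|D_k|$. Since $R_k=P_{k-2}\cup P_{k+2}\cup D_k$, Lemma~\ref{lem:forced}(v) says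
\begin{equation}\label{eq:cap}
p_{k-2}+p_{k+2}+q_k\le\Delta\qquad(k\in\mathbb Z_5),
\end{equation}
and by Lemma~\ref{lem:forced}(iv) and Lemma~\ref{lem:types}(a)
\begin{equation}\label{eq:blue}
e_{\mathrm{blue}}(R)\le\sum_k(p_kp_{k+2}+p_kq_k).
\end{equation}
The main point is to bound the red edges. In Sections~\ref{sec:pairs} and~\ref{sec:singles} the excess $2e_{\mathrm{red}}(R)-\Delta|R|$ was about $\Delta$ times the total size of three pair classes and two singleton classes. We show that, for each of five suitable choices of such classes, it can never be larger than that.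

\subsection{Red edges}

\begin{lemma}\label{lem:red}
For each $k$ let $J_k=P_k\cup P_{k+1}\cup P_{k-1}\cup D_{k+2}\cup D_{k-2}$. Then
\[
2e_{\mathrm{red}}(R)\le\Delta|R|+\Delta|J_k| .
\]
\end{lemma}

The set $J_k$ is chosen so that $I=R\setminus J_k$ contains no blue edge. Then every vertex has at most $\Delta$ red neighbors in $I$, because these form an independent set. If every $v\in J_k$ had at most $\Delta$ red neighbors in total, the lemma would follow at once: twice the number of red edges is at most the sum of $\Delta$ over $I$ and $2\Delta$ over $J_k$. This is true for vertices of pair type. It can fail for the vertices of $D_{k\pm2}$, and the proof compensates for this with vertices of $I$ that have spare degree.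

\begin{proof}
By rotation let $k=0$ and write $J=J_0=P_0\cup P_1\cup P_4\cup D_2\cup D_3$, so that
\[
I=R\setminus J=R_\emptyset\cup P_2\cup P_3\cup D_0\cup D_1\cup D_4 .
\]
The types compatible with $P_2$ are $P_0,P_4,D_2$; those compatible with $P_3$ are $P_0,P_1,D_3$; and $D_0,D_1,D_4$ are compatible only with $P_0,P_1,P_4$, respectively. None of these partners occurs in $I$, so $I$ contains no blue edge.

In this proof $N(v)$ denotes the set of red neighbors of $v$ in $R$, and $e(\cdot)$, $e(\cdot,\cdot)$ count red edges. The set $N(v)$ contains no red edge, so a subset of $N(v)$ without blue edges is independent and has at most $\Delta$ elements.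

\smallskip
(a) \emph{For all $v\in R$: $|N(v)\cap I|\le\Delta$.} This holds because $I$ contains no blue edge.

\smallskip
(b) \emph{If $v\in P_j$, then $|N(v)|\le\Delta$.} By Lemma~\ref{lem:forced}(iii) the types occurring in $N(v)$ are disjoint from $P_j=\{j+2,j+3\}$. So the union of two of them misses the edge $\{j+2,j+3\}$ of $C$, no two are compatible, and $N(v)$ contains no blue edge.

\smallskip
(c) \emph{If $v\in D_2$, then $|N(v)\cap I|+\frac12|N(v)\cap D_3|\le\Delta+\frac12|N(v)\cap P_3|$.} The types in $N(v)$ do not contain $2$, so $N(v)$ avoids $P_0=\{2,3\}$, $P_4=\{1,2\}$ and $D_2$. Hence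
\[
N(v)\setminus(P_1\cup P_3)\subseteq R_\emptyset\cup P_2\cup D_0\cup D_1\cup D_3\cup D_4 .
\]
The only pair type on the right is $P_2$, and its partners $P_0,P_4,D_2$ do not occur there. So the left-hand set contains no blue edge and has at most $\Delta$ elements. Its size is $|N(v)\cap I|-|N(v)\cap P_3|+|N(v)\cap D_3|$. Averaging this bound with (a) gives the claim.

\smallskip
(d) \emph{If $v\in D_3$, then $|N(v)\cap I|+\frac12|N(v)\cap D_2|\le\Delta+\frac12|N(v)\cap P_2|$.} The reflection $i\mapsto-i$ maps $P_k$ to $P_{-k}$ and $D_k$ to $D_{-k}$, so it preserves $I$ and $J$ and turns (c) into (d).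

\smallskip
\emph{Edges meeting $J$.} By Lemma~\ref{lem:forced}(iii) red edges join disjoint types. Among $P_0=\{2,3\}$, $P_1=\{3,4\}$, $P_4=\{1,2\}$, $D_2$ and $D_3$ the disjoint pairs are $P_1P_4$, $P_1D_2$, $P_4D_3$ and $D_2D_3$. Charge the edges $P_1P_4$ and $P_1D_2$ to their ends in $P_1$, the edges $P_4D_3$ to their ends in $P_4$, and the edges $D_2D_3$ half to each end. Then $e(I,J)+e(J)$ is the sum over $v\in J$ of $|N(v)\cap I|$ plus the charge of $v$. For $v\in P_0\cup P_1\cup P_4$ this quantity is at most $|N(v)|\le\Delta$ by (b). For $v\in D_2\cup D_3$ it is bounded by (c) and (d). Hence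
\[
e(I,J)+e(J)\le\Delta|J|+\tfrac12e(D_2,P_3)+\tfrac12e(D_3,P_2) .
\]

\emph{Edges inside $I$.} Here the vertices of $P_2$ and $P_3$ have spare degree. By (b), $|N(v)\cap I|\le\Delta-|N(v)\cap D_2|$ for $v\in P_3$, and $|N(v)\cap I|\le\Delta-|N(v)\cap D_3|$ for $v\in P_2$. Using (a) for the other vertices of $I$,
\[
2e(I)\le\Delta|I|-e(P_3,D_2)-e(P_2,D_3) .
\]
Adding twice the first inequality to the second, we get
$2e_{\mathrm{red}}(R)=2e(I)+2e(I,J)+2e(J)\le\Delta|I|+2\Delta|J|=\Delta|R|+\Delta|J|$.
\end{proof}

\subsection{Reduction to a quadratic inequality}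

By \eqref{eq:blue} and Lemma~\ref{lem:red}, for every $k$,
\begin{equation}\label{eq:combined}
2e(R)\le\Delta|R|+\Delta\bigl(p_k+p_{k+1}+p_{k-1}+q_{k+2}+q_{k-2}\bigr)+2\sum_j(p_jp_{j+2}+p_jq_j).
\end{equation}
Write $p_j=\Delta(\frac12-\theta_j)$; in Section~\ref{sec:singles} all $\theta_j$ equal $\theta$. By \eqref{eq:cap},
\[
0\le q_j\le\Delta(\theta_{j-2}+\theta_{j+2}) .
\]
In particular $\theta_{j-2}+\theta_{j+2}\ge0$ for all $j$. Apart from the term $\Delta|R|$, which we keep, the right side of \eqref{eq:combined} is nondecreasing in each $q_j$, so we may replace $q_j$ by $\Delta(\theta_{j-2}+\theta_{j+2})$. Then $q_{k+2}$ becomes $\Delta(\theta_k+\theta_{k-1})$ and $q_{k-2}$ becomes $\Delta(\theta_{k+1}+\theta_k)$, so the middle bracket becomes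
\[
\Delta\bigl(\tfrac32-\theta_k-\theta_{k+1}-\theta_{k-1}+2\theta_k+\theta_{k-1}+\theta_{k+1}\bigr)=\Delta\bigl(\tfrac32+\theta_k\bigr).
\]
Put $\Theta=\sum_j\theta_j$ and $\Pi=\sum_j\theta_j\theta_{j+2}$. In units of $\Delta^2$, $\sum_jp_jp_{j+2}$ equals $\frac54-\Theta+\Pi$, and $\sum_jp_jq_j$ becomes
\[
\sum_j(\tfrac12-\theta_j)(\theta_{j-2}+\theta_{j+2})=\Theta-2\Pi .
\]
The last sum in \eqref{eq:combined}, with its factor $2$, is therefore $(\frac52-2\Pi)\Delta^2$. Since $k$ is arbitrary, we may choose it so that $\theta_k$ is smallest:
\begin{equation}\label{eq:quad}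
2e(R)\le\Delta|R|+\Delta^2\bigl(4+\min_k\theta_k-2\Pi\bigr).
\end{equation}
When all $\theta_j$ are equal to $\theta$, the bracket is $4+\theta-10\theta^2$, as in Section~\ref{sub:weights}. The next lemma shows that unequal, or negative, $\theta_j$ do not help.

\begin{lemma}\label{lem:quad}
If $\theta_{j-2}+\theta_{j+2}\ge0$ for all $j$, then $\min_k\theta_k-2\Pi\le\frac1{40}$.
\end{lemma}

\begin{proof}
Let $\mu=\min_k\theta_k$. If $\mu\ge0$, then $\Pi\ge5\mu^2$, and $\mu-10\mu^2=\frac1{40}-10(\mu-\frac1{20})^2\le\frac1{40}$.

Let $\mu=-\tau<0$. We show that $\Pi\ge0$; then $\mu-2\Pi\le-\tau<0$. Choose $\ell$ with $\theta_\ell=-\tau$ and relabel $\omega_i=\theta_{\ell+2(i-1)}$ for $i=1,\dots,5$. With indices of $\omega$ modulo $5$ we have $\omega_1=-\tau$ and $\Pi=\sum_i\omega_i\omega_{i+1}$. The indices $j+2$ and $j-2=j+3$ in the hypothesis are consecutive modulo $5$. Since $1\equiv2\cdot3$ modulo $5$, raising the index of $\theta$ by $1$ raises the index of $\omega$ by $3\equiv-2$. So the hypothesis becomes $\omega_i+\omega_{i+2}\ge0$ for all $i$. Taking the pairs $(1,3)$, $(4,1)$ and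 $(5,2)$ we get
\[
\omega_3\ge\tau,\qquad\omega_4\ge\tau,\qquad\omega_2+\omega_5\ge0 .
\]
Collecting the terms with $\omega_1=-\tau$,
\[
\Pi=\omega_2(\omega_3-\tau)+\omega_5(\omega_4-\tau)+\omega_3\omega_4 .
\]
The reflection exchanging $\omega_2$ with $\omega_5$ and $\omega_3$ with $\omega_4$ preserves everything, so assume $\omega_2\le\omega_5$. If $\omega_2\ge0$, all three terms are nonnegative. Otherwise let $\omega_2=-s<0$. Then $s\le\tau$ by the minimality of $\mu$, and $\omega_5\ge s$. Hence
\[
\Pi\ge-s(\omega_3-\tau)+s(\omega_4-\tau)+\omega_3\omega_4=\omega_3(\omega_4-s)+s\,\omega_4\ge0,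
\]
because $\omega_4\ge\tau\ge s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By \eqref{eq:quad} and Lemma~\ref{lem:quad}, $e(R)\le\frac12\Delta|R|+\frac12\bigl(4+\frac1{40}\bigr)\Delta^2=\frac12\Delta|R|+\frac{161}{80}\Delta^2$. By Lemma~\ref{lem:forced}(vi), $e(B_i)\le\frac12\Delta|B_i|$. The edges between the parts form a complete $6$-partite graph, so by the Cauchy--Schwarz inequality for the part sizes there are at most $\frac12(1-\frac16)n^2=\frac5{12}n^2$ of them. Adding up,
\[
e(G)\le\tfrac5{12}n^2+\tfrac12\Delta\Bigl(|R|+\sum_i|B_i|\Bigr)+\tfrac{161}{80}\Delta^2=\Bigl(\tfrac5{12}+\tfrac\delta2+\tfrac{161}{80}\delta^2\Bigr)n^2 .\qedhere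
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{KKL} Jaehoon Kim, Younjin Kim, Hong Liu, \emph{Two conjectures in Ramsey--Tur\'an theory}, arXiv:1803.04721 (2018).
\end{thebibliography}

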